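\title{A Poisson conjecture for a marked entry under Schensted insertion: true on antichains, false for two points}

\begin{abstract}
Insert into the empty tableau, by Schensted row insertion, first $\lfloor ms\rfloor$ independent uniform random numbers, then the symbol $\infty$, then $\lfloor m^2/t^2\rfloor$ further uniform random numbers, and let $x_m(s,t)$ be the column in which $\infty$ ends up. A conjecture of Ma\'slanka, Marciniak and \'Sniady asserts that, as $m\to\infty$, the finite-dimensional distributions of $(s,t)\mapsto x_m(s,t)$ converge to those of the counting function of a unit-rate Poisson point process in the quadrant. We show that the conjecture is false, by a short argument with four points. We then show that it holds for all families of points with $s_1\le\dots\le s_k$ and $t_1\ge\dots\ge t_k$, and that it fails already for suitable pairs of points.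
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection*{The model}
Young diagrams are drawn in the French convention. Rows and columns are indexed by $\mathbb{N}_0=\{0,1,2,\dots\}$, with row $0$ at the bottom and column $0$ at the left. A \emph{tableau} is a filling of a Young diagram by distinct elements of $\mathbb{R}\cup\{\infty\}$ that increases to the right along rows and upward along columns; here $\infty$ is larger than every real number. \emph{Row insertion} of a number $v$ into a tableau proceeds as follows. If row $0$ contains no entry larger than $v$, then $v$ is appended at the end of the row and the procedure stops. Otherwise $v$ replaces (\emph{bumps}) the smallest entry of the row larger than $v$, and the bumped entry is inserted in the same way into the next row. For a word $w=(w_1,\dots,w_N)$ with distinct letters, the \emph{insertion tableau} $P(w)$ is obtained from the empty tableau by row-inserting $w_1,\dots,w_N$ in this order.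

Let $(\xi_i)_{i\in\mathbb{Z}}$ be independent random variables, uniform on $[0,1]$; almost surely they are distinct. For integers $a,n\ge0$ let $X(a,n)$ be the column that contains $\infty$ in
\[
P(\xi_{-a},\dots,\xi_{-1},\infty,\xi_1,\dots,\xi_n),
\]
and for real $m>0$, $s\ge0$, $t>0$ put
\[
x_m(s,t)=X\bigl(\lfloor ms\rfloor,\lfloor m^2/t^2\rfloor\bigr).
\]
Let $\mathcal{N}$ be the Poisson point process of unit intensity in the quadrant $[0,\infty)^2$, and let $\mathcal{N}_{s,t}$ be the number of its points in $[0,s]\times[0,t]$. The following conjecture is posed in \cite{MMS}.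

\begin{quote}
\textbf{Conjecture.} For every $k\ge1$ and all points $(s_1,t_1),\dots,(s_k,t_k)$ with $s_i,t_i>0$, the random vector $\bigl(x_m(s_1,t_1),\dots,x_m(s_k,t_k)\bigr)$ converges in distribution, as $m\to\infty$, to $\bigl(\mathcal{N}_{s_1,t_1},\dots,\mathcal{N}_{s_k,t_k}\bigr)$.
\end{quote}

\subsection*{Why one expects a Poisson process}
The symbol $\infty$ is a marker that two opposite forces act on. For $n=0$ it sits at the end of the bottom row. Each letter inserted after it either leaves it alone or bumps it one row up, and its column can only decrease (Lemma~\ref{lem:mono}). Each letter placed in front of the word either leaves it alone or pushes it one column to the right, and for $a=0$ it lies in column $0$ for every $n$ (Lemma~\ref{lem:jump}). So $x_m(s,t)$ vanishes at $s=0$ and is nondecreasing in $s$ and in $t$, like $\mathcal{N}_{s,t}$.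

The scaling is explained by the second force. A letter placed in front of the word adds one box to the shape of the tableau, and $\infty$ moves exactly when this box falls in the column of $\infty$. For a word of length about $n$, a given column near the left edge receives the box with probability about $n^{-1/2}$ (Lemma~\ref{lem:rate}). With $n\approx m^2/t^2$ this is $t/m$, there are $\lfloor ms\rfloor$ trials, and one expects the Poisson law with mean $st$, which is the law of $\mathcal{N}_{s,t}$. A monotone integer-valued field with these one-point laws is most simply realized by $\mathcal{N}_{s,t}$ itself.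

\subsection*{Results}
\begin{theorem}\label{thm:four}
The Conjecture is false. There are $M\in\mathbb{N}$ and $l\in\{2,\dots,M\}$ such that the joint law of $x_m$ at the four points $(\frac{l-1}M,2)$, $(\frac lM,2)$, $(\frac{l-1}M,1)$, $(\frac lM,1)$ does not converge to the joint law of $\mathcal{N}$ at these points.
\end{theorem}

The next two theorems determine how much can be saved. Call two points $(s',t')$ and $(s,t)$ \emph{strictly comparable} if $s'<s$ and $t'<t$, and call a finite family of points an \emph{antichain} if no two of them are strictly comparable. Sorting by increasing $s$, and by decreasing $t$ for equal $s$, one can number an antichain so that $s_1\le\dots\le s_k$ and $t_1\ge\dots\ge t_k$.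

\begin{theorem}\label{thm:anti}
If $0<s_1\le\dots\le s_k$ and $t_1\ge\dots\ge t_k>0$, then $(x_m(s_j,t_j))_{j\le k}$ converges in distribution to $(\mathcal{N}_{s_j,t_j})_{j\le k}$ as $m\to\infty$. In particular the Conjecture holds for $k=1$, along lines of constant $t$, and along lines of constant $s$.
\end{theorem}

\begin{theorem}\label{thm:two}
Let $S>0$ and $0<t_-<t_+$. There are $0<s'<s\le S$ and $t_-\le t'<t\le t_+$ such that $\bigl(x_m(s',t'),x_m(s,t)\bigr)$ does not converge in distribution to $\bigl(\mathcal{N}_{s',t'},\mathcal{N}_{s,t}\bigr)$.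
\end{theorem}

Thus the Conjecture is true for $k=1$ and false for $k=2$, and by Theorem~\ref{thm:anti} a failing pair must be strictly comparable. We do not identify the true limit of $x_m$, and we do not prove that a limit exists. Proposition~\ref{prop:levels} records a property of every subsequential limit that distinguishes it from $\mathcal{N}$.

The proof of Theorem~\ref{thm:four} occupies Sections \ref{sec:small}--\ref{sec:four} and uses only the combinatorics of insertion and the Cauchy--Schwarz inequality. Theorem~\ref{thm:anti} is proved in Section~\ref{sec:anti}, and Theorem~\ref{thm:two}, which combines both arguments, in Section~\ref{sec:two}.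

\section{The obstruction in the smallest case}\label{sec:small}

A point of $\mathcal{N}$ at $(\beta,\tau)$ raises $\mathcal{N}_{s,t}$ by one as $s$ crosses $\beta$, simultaneously for all $t\ge\tau$ and whatever the current values are. In Figure~\ref{fig:levels}, one point raises $\mathcal{N}_{\cdot,2}$ from $1$ to $2$ and $\mathcal{N}_{\cdot,1}$ from $0$ to $1$.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.5]
\draw[->] (0,0)--(4.3,0) node[right]{$s$};
\draw[->] (0,0)--(0,2.6) node[above]{$t$};
\draw[dotted] (0,1) node[left]{$1$}--(4.1,1);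
\draw[dotted] (0,2) node[left]{$2$}--(4.1,2);
\draw[thick] (1,2.4)--(1,1.5)--(2.5,1.5)--(2.5,0.5)--(4.1,0.5);
\draw[thick,dashed] (2.5,2.4)--(2.5,1.5)--(4.1,1.5);
\fill (1,1.5) circle (0.06);
\fill (2.5,0.5) circle (0.06);
\draw[fill=white] (2,2) circle (0.05) node[above]{$1$};
\draw[fill=white] (3,2) circle (0.05) node[above]{$2$};
\draw[fill=white] (2,1) circle (0.05) node[below]{$0$};
\draw[fill=white] (3,1) circle (0.05) node[below]{$1$};
\draw (1,0.05)--(1,-0.05) node[below]{$\alpha$};
\draw (2.5,0.05)--(2.5,-0.05) node[below]{$\beta$};
\end{tikzpicture}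
\caption{Two points of the Poisson process (black), the boundary of the region $\mathcal{N}_{s,t}\ge1$ (solid) and of the region $\mathcal{N}_{s,t}\ge2$ (dashed). The two boundaries have vertical segments at the same abscissa $\beta$. The numbers are the values of $\mathcal{N}_{s,t}$ at four test points (white) on both sides of $\beta$.}
\label{fig:levels}
\end{figure}

In the tableau model the role of $s$ is played by $a$, and a smaller $t$ means a larger $n$. The analogous event would be a letter $h=\xi_{-a-1}$ and $n<n'$ such that placing $h$ in front raises $X(\cdot,n)$ from $1$ to $2$ and $X(\cdot,n')$ from $0$ to $1$. The smallest candidate is $a=1$, $n=0$, $n'=1$. Write $b=\xi_{-1}$ and $v=\xi_1$. Then $X(1,0)=1$, and $X(1,1)=0$ exactly when $b<v$, because $v$ must bump $\infty$ rather than $b$. Assume $b<v$. The insertion tableaux before and after placing $h$ in front are: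
\[
\begin{array}{c|c|c|c}
 & \text{without } h & h<b & h>b\\ \hline
n=0 & \begin{array}{cc} b&\infty\end{array} & \begin{array}{ccc} h&b&\infty\end{array} & \begin{array}{cc} h&\\ b&\infty\end{array}\\ \hline
n=1 & \begin{array}{cc}\infty&\\ b&v\end{array} & \begin{array}{ccc}\infty&&\\ h&b&v\end{array} & \begin{array}{cc} h&\infty\\ b&v\end{array}
\end{array}
\]
If $h<b$, the marker moves from column $1$ to column $2$ for $n=0$ and stays in column $0$ for $n=1$. If $h>b$, it stays in column $1$ for $n=0$ and moves from column $0$ to column $1$ for $n=1$. It never moves in both.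

Lemma~\ref{lem:mono}(iii) shows that this is a general rule: a single letter can move the marker for two values of $n$ only if the marker is in the same column for both. The pattern of Figure~\ref{fig:levels} therefore requires two different letters. That alone does not contradict the Conjecture, since two letters whose indices differ by $o(m)$ merge in the limit. The second ingredient (Lemma~\ref{lem:sep}) is that the letters able to move the marker are few and lie at distances of order $m$ from one another.

\section{Standard facts on insertion}\label{sec:facts}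

For a word $w$ with distinct letters, $\operatorname{sh}(w)$ denotes the shape of $P(w)$. The positions of a word may be labeled by any increasing sequence of integers. The \emph{recording tableau} $Q(w)$ has shape $\operatorname{sh}(w)$ and carries the label $p$ in the box created by the insertion of the letter at position $p$. The \emph{inverse} of $w$ is the word that lists the positions of $w$ in the order of increasing letters; if we keep in the inverse only the letters belonging to a set $I$ of positions, we obtain the inverse of the subword of $w$ at the positions $I$. A tableau is \emph{standard} if its entries are $1,\dots,N$, and $f^\lambda$ is the number of standard tableaux of shape $\lambda$. We write $\lambda\vdash N$ if $\lambda$ has $N$ boxes. We identify a diagram with the sequence of its column lengths, write $\lambda\pm e_i$ for the sequence with the $i$-th term changed by $\pm1$, and put $f^\lambda=0$ if the sequence $\lambda$ is not a diagram. The following facts are standard; see \cite[\S\S1--4 and App.~A]{Fulton}, \cite{Schensted}, \cite{Knuth}, and Sch\"utzenberger.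

\begin{itemize}
\item[(F1)] \emph{Bijection.} The map $\pi\mapsto(P(\pi),Q(\pi))$ is a bijection from permutations of $1,\dots,N$ to pairs of standard tableaux of the same shape. Hence $\sum_{\lambda\vdash N}(f^\lambda)^2=N!$, and $\mathrm{Pl}_N(\lambda)=(f^\lambda)^2/N!$ is a probability measure, the \emph{Plancherel measure}.
\item[(F2)] \emph{Column insertion.} $P(hw)$ is obtained from $P(w)$ as follows: if $h$ exceeds all entries of column $0$, put it on top of the column and stop; otherwise $h$ replaces the smallest larger entry of the column, and this entry is inserted in the same way into the next column. The shape of the reversed word is the transpose of $\operatorname{sh}(w)$.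
\item[(F3)] \emph{Symmetry.} If $\sigma$ is the inverse of $w$, then $P(\sigma)=Q(w)$. In particular $\operatorname{sh}(\sigma)=\operatorname{sh}(w)$.
\item[(F4)] \emph{Deleting extreme letters.} Deleting the largest letter from $\sigma$ deletes the box containing it from $P(\sigma)$. Deleting the smallest letter from $\sigma$ changes $P(\sigma)$ by a \emph{jeu-de-taquin slide}: remove the entry in the box $(0,0)$, which leaves a hole; as long as the hole has a right or an upper neighbor in the diagram, move the smaller of these neighbors into the hole; finally delete the box where the hole stops (the \emph{vacated} box). By iteration, for an interval $I$ of letters the tableau $P(\sigma|_I)$ depends only on $P(\sigma)$ and $I$.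
\end{itemize}

For integers $a,n\ge0$ let $w(a,n)=(\xi_{-a},\dots,\xi_{-1},\xi_1,\dots,\xi_n)$, with positions labeled $-a,\dots,-1,1,\dots,n$, and let $w^\infty(a,n)$ be the same word with $\infty$ at position $0$. Put
\[
T(a,n)=P(w(a,n)),\qquad Q(a,n)=Q(w(a,n)),\qquad \lambda(a,n)=\operatorname{sh}(w(a,n)).
\]
By (F4), $P(w^\infty(a,n))$ is $T(a,n)$ with one more box, which contains $\infty$ and lies on top of column $X(a,n)$. By (F2), $\lambda(a+1,n)$ is $\lambda(a,n)$ with one more box; we denote by $c(a,n)$ the column of this box. The numbers $c(a,n)$ do not involve $\infty$, and their laws can be computed from the following formula.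

\begin{lemma}\label{lem:chain}
Let $N=a+n$ and let $\nu^0\subset\nu^1\subset\dots\subset\nu^r$ be diagrams with $\nu^j\vdash N+j$. Then
\[
\mathbb{P}\bigl(\lambda(a,n+j)=\nu^j,\ 0\le j\le r\bigr)=\mathbb{P}\bigl(\lambda(a+j,n)=\nu^j,\ 0\le j\le r\bigr)=\frac{f^{\nu^0}f^{\nu^r}}{(N+r)!}.
\]
In particular $\lambda(a,n)$ has law $\mathrm{Pl}_{a+n}$.
\end{lemma}

\begin{proof}
The relative order of the letters of $w(a,n+r)$ is a uniform permutation $\pi$ of $1,\dots,N+r$, and $\lambda(a,n+j)$ is the shape formed by the entries $1,\dots,N+j$ of $Q(\pi)$. The first event prescribes the boxes of the last $r$ entries of $Q(\pi)$ and the shape $\nu^0$ of the first $N$. There are $f^{\nu^0}$ such tableaux $Q(\pi)$ and $f^{\nu^r}$ choices of $P(\pi)$, and (F1) gives the formula. For the second event, reverse the word $w(a+r,n)$: its initial segments of lengths $N+j$ are the reversals of the words $w(a+j,n)$, whose shapes are the transposes of $\lambda(a+j,n)$ by (F2), and $f^\nu$ is invariant under transposition.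
\end{proof}

\section{How the marker moves}\label{sec:moves}

\begin{lemma}\label{lem:jump}
For all $a,n\ge0$ we have $X(0,n)=0$ and $X(a+1,n)=X(a,n)+\mathbf{1}\{c(a,n)=X(a,n)\}$.
\end{lemma}

\begin{proof}
By (F2), $P(w^\infty(0,n))$ is the column insertion of $\infty$ into $T(0,n)$, so $\infty$ lands on top of column $0$. For the recursion, let $T=T(a,n)$, $X=X(a,n)$, $c=c(a,n)$, and let $T^\infty$ be $T$ with $\infty$ on top of column $X$. Column-insert $h=\xi_{-a-1}$ into both tableaux. In $T$ the procedure stops in column $c$; let $z_j$ be the value inserted into column $j\le c$. The tableaux differ only in column $X$, so the two procedures agree in the columns $j<X$. If $c<X$, both stop before reaching $\infty$. If $c>X$, then $z_X$ bumps a finite entry of column $X$, the same in both tableaux, the procedures agree from there on, and $\infty$ does not move. If $c=X$, then $z_X$ exceeds all finite entries of column $X$, so in $T^\infty$ it bumps $\infty$, which is put on top of column $X+1$.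
\end{proof}

We say that $X(\cdot,n)$ \emph{jumps at $a$} if $X(a+1,n)=X(a,n)+1$. To compare jumps for different $n$ we need to know how $c$ and $X$ depend on $n$. They are monotone in opposite directions, and this is the source of the obstruction.

\begin{lemma}\label{lem:mono}
Let $n\le n'$ and $a\ge0$.
\begin{itemize}
\item[(i)] $c(a,n)\le c(a,n')$.
\item[(ii)] $X(a,n')\le X(a,n)$.
\item[(iii)] If both $X(\cdot,n)$ and $X(\cdot,n')$ jump at $a$, then $X(a,n)=X(a,n')$.
\end{itemize}
\end{lemma}

\begin{proof}
(i) It suffices to take $n'=n+1$. Let $w=w(a,n)$, $h=\xi_{-a-1}$, $v=\xi_{n+1}$. Row and column insertion give $\operatorname{sh}(w)\subset\operatorname{sh}(hw),\operatorname{sh}(wv)\subset\operatorname{sh}(hwv)$, each inclusion adding one box. We must compare the box $\operatorname{sh}(hw)/\operatorname{sh}(w)$, in column $c(a,n)$, with the box $\operatorname{sh}(hwv)/\operatorname{sh}(wv)$, in column $c(a,n+1)$.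

If $\operatorname{sh}(hw)\ne\operatorname{sh}(wv)$, then the union of these two shapes has two boxes more than $\operatorname{sh}(w)$ and is contained in $\operatorname{sh}(hwv)$, hence equal to it. The two boxes to be compared coincide, and $c(a,n)=c(a,n+1)$.

Suppose $\operatorname{sh}(hw)=\operatorname{sh}(wv)$. Removing the first or last letter of a word means removing the smallest or largest letter of its inverse, and this is described by (F4). Let $\sigma$ be the inverse of $hwv$, let $R=P(\sigma)$, and let $p$ be the largest letter of $\sigma$, the position of $v$. By (F3) and (F4), $R$ has shape $\operatorname{sh}(hwv)$; deleting $p$ from $R$ leaves the shape $\operatorname{sh}(hw)$; the slide turns $R$ into a tableau $R^\circ$ of shape $\operatorname{sh}(wv)=\operatorname{sh}(hwv)\setminus\{E\}$, where $E$ is the vacated box; and deleting $p$ from $R^\circ$ leaves the shape $\operatorname{sh}(w)$. The assumption says that $p$ occupies $E$ in $R$. Since $p$ is not the smallest letter, $E\ne(0,0)$, and the last step of the slide moves $p$ from $E$ to the left or the lower neighbor $E'$ of $E$. Then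 $\operatorname{sh}(hw)/\operatorname{sh}(w)=\operatorname{sh}(wv)/\operatorname{sh}(w)=E'$, while $\operatorname{sh}(hwv)/\operatorname{sh}(wv)=E$. The column of $E'$ is at most that of $E$.

(ii) Let $\infty$ be at the end of row $y$, in column $X$. When a letter is row-inserted, $\infty$ either stays or is bumped and appended to row $y+1$. That row had length at most $X$, since no entry can lie above $\infty$. So the new column is at most $X$.

(iii) By Lemma~\ref{lem:jump}, (i) and (ii), $X(a,n)=c(a,n)\le c(a,n')=X(a,n')\le X(a,n)$.
\end{proof}

\section{Letters that reach the first columns, and the four-point counterexample}\label{sec:four}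

By Lemma~\ref{lem:jump}, a jump of $X(\cdot,n)$ from a value $\le K$ needs an index $a$ with $c(a,n)\le K$. We want to show that two such indices are rarely close to each other. The events $\{c(a,n)\le K\}$ for different $a$ are dependent. The letters $\xi_{-a-1}$, however, are independent, so we show that $c(a,n)\le K$ essentially forces $\xi_{-a-1}$ to lie within $O(1/m)$ of $1$.

The set of letters that create a box in a column $\le i$ turns out to be an interval $(1-V,1]$ of random length $V$. A bound $\mathbb{E}V=O(1/m)$ would not suffice: it allows $V$ to be of order $1$ with probability of order $1/m$, and there are about $m$ indices. We therefore bound the second moment of $V$, which is the probability of an event about two consecutive letters and is accessible to Lemma~\ref{lem:chain}.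

\begin{lemma}\label{lem:large}
Let $N=a+n$, $i\ge0$ and $\rho>0$. Then
\[
\mathbb{P}\bigl(c(a,n)\le i,\ \xi_{-a-1}<1-\rho\bigr)\le\frac{(i+1)^2}{2\rho(N+1)}.
\]
\end{lemma}

\begin{proof}
Let $T=T(a,n)$. For $h\in[0,1]$ not an entry of $T$, let $\kappa(h)$ be the column in which the column insertion of $h$ into $T$ stops. Let $h<h'$.

(a) \emph{$\kappa(h')\le\kappa(h)$.} Insert $h$ and $h'$ separately into $T$, and let $z_j,z'_j$ be the values entering column $j$. Suppose both procedures reach column $j$ with $z_j\le z'_j$. If $z_j$ exceeds all entries of the column, so does $z'_j$. If both bump, the smallest entry above $z_j$ is at most the smallest entry above $z'_j$, so $z_{j+1}\le z'_{j+1}$. By induction the insertion of $h'$ stops no later than that of $h$.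

(b) \emph{If $h$ is column-inserted into $T$ and then $h'$ into the result, the second new box lies in a column $\le\kappa(h)$.} Let $z_j,z'_j$ be the values entering column $j$ in the first and in the second insertion, and suppose both reach column $j$ with $z_j<z'_j$. If $z_j$ was put on top of the column, then $z'_j$ exceeds all entries of the new column and is put on top as well. Otherwise $z_j$ has replaced $z_{j+1}$, the smallest entry above $z_j$. Then $z'_j$ is either put on top or bumps an entry $z'_{j+1}>z'_j>z_j$ of the new column. This entry belongs to the old column, differs from $z_{j+1}$ and exceeds $z_j$, so $z'_{j+1}>z_{j+1}$. Induction on $j$ proves the claim.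

By (a), the set $\{h:\kappa(h)\le i\}$ is, up to finitely many points, an interval with right endpoint $1$; let $V$ be its length, a function of $T$. The variables $H=\xi_{-a-1}$ and $H'=\xi_{-a-2}$ are independent, uniform and independent of $T$, and $c(a,n)=\kappa(H)$. The probability in the lemma is therefore $\mathbb{E}(V-\rho)^+$, and $(V-\rho)^+\le V^2/(4\rho)$ because $(V-2\rho)^2\ge0$. Exchanging $H$ and $H'$, and using (b) to get $c(a+1,n)\le c(a,n)$ on $\{H<H'\}$, we obtain
\[
\mathbb{E}V^2=2\,\mathbb{P}\bigl(H<H',\ \kappa(H)\le i,\ \kappa(H')\le i\bigr)\le2\,\mathbb{P}\bigl(c(a,n)\le i,\ c(a+1,n)\le i\bigr).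
\]
By Lemma~\ref{lem:chain}, the Cauchy--Schwarz inequality, the injectivity of $\lambda\mapsto\lambda+e_p+e_q$ and (F1),
\[
\mathbb{P}\bigl(c(a,n)=p,\ c(a+1,n)=q\bigr)\le\sum_{\lambda\vdash N}\frac{f^\lambda f^{\lambda+e_p+e_q}}{(N+2)!}\le\frac{\sqrt{N!\,(N+2)!}}{(N+2)!}\le\frac1{N+1}.
\]
Summing over $p,q\le i$ gives $\mathbb{E}V^2\le2(i+1)^2/(N+1)$, and dividing by $4\rho$ gives the lemma.
\end{proof}

The next lemma contains everything that the negative results use about the model. Fix integers $K\ge0$, $M\ge1$ and reals $S,t>0$. Cut $[0,S]$ into $M$ cells with endpoints $g_l=lS/M$, put $a_l=\lfloor mg_l\rfloor$, and call the sets of integers $[a_{l-1},a_l)$, $1\le l\le M$, the \emph{blocks}. With $n=\lfloor m^2/t^2\rfloor$, let $\mathcal{E}_m=\mathcal{E}_m(K,S,t,M)$ be the event that some block contains two indices $a\ne a'$ with $c(a,n)\le K$ and $c(a',n)\le K$.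

\begin{lemma}[Separation]\label{lem:sep}
\begin{itemize}
\item[(i)] For every $U>0$,
\[
\limsup_{m\to\infty}\mathbb{P}(\mathcal{E}_m)\le\frac{(K+1)^2St^2}{2U}+\frac{S^2U^2}{2M}.
\]
In particular $\limsup_{m}\mathbb{P}(\mathcal{E}_m(K,S,t,M))\to0$ as $M\to\infty$.
\item[(ii)] Let $n_1,n_2\ge n$, let $i\ne j$ in $\{1,\dots,K+1\}$ and $1\le l\le M$. If
\[
X(a_{l-1},n_1)<i\le X(a_l,n_1)\quad\text{and}\quad X(a_{l-1},n_2)<j\le X(a_l,n_2),
\]
then $\mathcal{E}_m$ occurs.
\end{itemize}
\end{lemma}

\begin{proof}
(i) Let $G_m$ be the event that some $0\le a<\lfloor mS\rfloor$ has $c(a,n)\le K$ and $\xi_{-a-1}<1-U/m$. By Lemma~\ref{lem:large} with $\rho=U/m$, and since $n+1>m^2/t^2$,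
\[
\mathbb{P}(G_m)\le mS\cdot\frac{(K+1)^2m}{2U(n+1)}\le\frac{(K+1)^2St^2}{2U}.
\]
On $\mathcal{E}_m\setminus G_m$ some block contains $a\ne a'$ with $\xi_{-a-1},\xi_{-a'-1}\ge1-U/m$. A block has at most $mS/M+1$ elements and the letters are independent, so this has probability at most $M\cdot\frac12(mS/M+1)^2U^2/m^2$, which tends to $S^2U^2/(2M)$. For the last claim let $M\to\infty$ and then $U\to\infty$.

(ii) Since $X$ grows in $a$ by unit steps, the block $[a_{l-1},a_l)$ contains an index $a$ at which $X(\cdot,n_1)$ jumps from $i-1$ to $i$ and an index $a'$ at which $X(\cdot,n_2)$ jumps from $j-1$ to $j$. If $a=a'$, Lemma~\ref{lem:mono}(iii) would give $i=j$; so $a\ne a'$. By Lemmas \ref{lem:jump} and \ref{lem:mono}(i), $c(a,n)\le c(a,n_1)=i-1\le K$ and $c(a',n)\le c(a',n_2)=j-1\le K$.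
\end{proof}

The event $\mathcal{E}_m$ does not depend on $n_1,n_2$: one event of small probability covers all levels $n_1,n_2\ge n$ at once. This uniformity is needed in Section~\ref{sec:two}.

\begin{proof}[Proof of Theorem~\ref{thm:four}]
The abscissa $\beta$ in Figure~\ref{fig:levels} is random, so we test all cells of a fine grid. For $2\le l\le M$ let
\[
A_l=\bigl\{\mathcal{N}_{\frac{l-1}M,2}=1,\ \mathcal{N}_{\frac lM,2}=2,\ \mathcal{N}_{\frac{l-1}M,1}=0,\ \mathcal{N}_{\frac lM,1}=1\bigr\},
\]
and let $B^m_l$ be the same event for $x_m$. The events $A_l$ are disjoint, because the nondecreasing function $\mathcal{N}_{\cdot,1}$ leaves $0$ only once; for the same reason the $B_l^m$ are disjoint.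

With probability $e^{-1}\cdot e^{-1}$ the process $\mathcal{N}$ has exactly one point in $[0,1]\times(1,2]$ and exactly one in $[0,1]\times[0,1]$. Given this, their abscissae $\alpha$ and $\beta$ are independent and uniform on $[0,1]$. They lie in the same cell $(\frac{l-1}M,\frac lM]$ with probability $\frac1M$, so $\alpha$ lies in an earlier cell than $\beta$ with probability $\frac12(1-\frac1M)$, and in that case $A_l$ holds for the cell $l$ of $\beta$. Hence $\sum_l\mathbb{P}(A_l)\ge\frac12e^{-2}(1-\frac1M)$.

On the other hand, apply Lemma~\ref{lem:sep} with $K=1$, $S=1$, $t=2$. Part (ii), with $n_1=\lfloor m^2/4\rfloor$, $i=2$, $n_2=\lfloor m^2\rfloor$, $j=1$, gives $B^m_l\subset\mathcal{E}_m$, and part (i) gives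
\[
\limsup_{m\to\infty}\sum_l\mathbb{P}(B^m_l)\le\frac8U+\frac{U^2}{2M}.
\]
For $U=160$ and $M=10^7$ the right side is $0.05+0.00128<0.052$, while $\frac12e^{-2}(1-10^{-7})>0.067$. So $\mathbb{P}(B^m_l)\not\to\mathbb{P}(A_l)$ for at least one $l$.
\end{proof}

\section{Antichains}\label{sec:anti}

We follow a staircase path through the points $(s_j,t_j)$, moving right ($a$ grows) or down ($n$ grows). Knowing the joint law of the values of $X$ seen so far is not enough to continue, since the next move is driven by the current shape $\lambda(a,n)$, which might be correlated with these values. We therefore prove by induction a stronger statement: the values seen so far are asymptotically those of $\mathcal{N}$ \emph{and} asymptotically independent of the current shape, in total variation.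

\subsection*{Total variation}
For probability measures $\mu,\mu'$ on a countable set,
\[
d(\mu,\mu')=\sup_A|\mu(A)-\mu'(A)|=\tfrac12\sup_{|g|\le1}\Bigl|\int g\,d(\mu-\mu')\Bigr|=\min\mathbb{P}(Z\ne Z'),
\]
the minimum being over all couplings of $Z\sim\mu$ and $Z'\sim\mu'$. Applying the same map or Markov kernel to both measures does not increase $d$. We write $\mu_m\approx\mu'_m$ if $d(\mu_m,\mu'_m)\to0$ as $m\to\infty$, and $\mathcal{L}(Z)$ for the law of $Z$. Two consequences are used repeatedly; all objects may depend on $m$ unless stated otherwise.

\begin{itemize}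
\item[(T1)] \emph{Transfer.} If $H$ and $\Gamma$ are conditionally independent given $\lambda$, and $\mathcal{L}(H,\lambda)\approx\pi\otimes\mathcal{L}(\lambda)$, then $\mathcal{L}(H,\Gamma)\approx\pi\otimes\mathcal{L}(\Gamma)$. Indeed, both sides are the images of the given measures under the kernel $(h,\nu)\mapsto\delta_h\otimes\mathcal{L}(\Gamma\mid\lambda=\nu)$.
\item[(T2)] \emph{Truncation.} Let $Y,Y'$ be $\mathbb{N}_0$-valued, with $\mathcal{L}(Y')$ independent of $m$. If $d_K:=d\bigl(\mathcal{L}(Z,Y\wedge K),\mathcal{L}(Z',Y'\wedge K)\bigr)\to0$ for every $K$, then $\mathcal{L}(Z,Y)\approx\mathcal{L}(Z',Y')$. Indeed, splitting an event according to $Y<K$ or $Y\ge K$ bounds the distance by $d_K+\mathbb{P}(Y\ge K)+\mathbb{P}(Y'\ge K)\le2d_K+2\mathbb{P}(Y'\ge K)$.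
\end{itemize}

\subsection*{The rate at which a column grows}
The Cauchy--Schwarz inequality gives the upper bound $N^{-1/2}$ for the probability that the $N$-th box falls in a given column. The matching lower bound comes from the limit shape theorem \cite{LS,VK}, which we recall. For $\lambda\vdash N$ let $D_\lambda\subset[0,\infty)^2$ be the union of the closed unit boxes of $\lambda$ and the two coordinate half-axes, and let $\omega_\lambda(u)=\max\{x+y:(x,y)\in N^{-1/2}D_\lambda,\ x-y=u\}$. Under $\mathrm{Pl}_N$, $\sup_u|\omega_\lambda(u)-\Omega(u)|\to0$ in probability, where $\Omega(u)=\frac2\pi\bigl(u\arcsin\frac u2+\sqrt{4-u^2}\bigr)$ for $|u|\le2$ and $\Omega(u)=|u|$ otherwise. We use only that $\Omega(u)>|u|$ for $|u|<2$; this follows from $\Omega(\pm2)=2$ and $|\Omega'(u)|=\frac2\pi|\arcsin\frac u2|<1$.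

\begin{lemma}\label{lem:rate}
The probability $p_i(N)=\mathbb{P}(c(a,n)=i)$ depends only on $i$ and $N=a+n+1$. It satisfies $\sqrt N\,p_i(N)\le1$, and $\sqrt N\,p_i(N)\to1$ as $N\to\infty$ for each fixed $i$.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:chain} and Cauchy--Schwarz, $p_i(N)=\sum_{\lambda\vdash N-1}f^\lambda f^{\lambda+e_i}/N!\le\sqrt{(N-1)!\,N!}/N!=N^{-1/2}$. Let $q_i(N)=\sum_{j\le i}p_j(N)$ and $\Sigma_i(N)=\sum_{N'\le N}q_i(N')$. Then $q_i(N)=\mathbb{P}(c(0,N-1)\le i)$ is nonincreasing in $N$ by Lemma~\ref{lem:mono}(i). The number of boxes of $\lambda(N,0)$ in columns $0,\dots,i$ is the number of $a<N$ with $c(a,0)\le i$, so $\Sigma_i(N)$ is the expected total length of these columns under $\mathrm{Pl}_N$.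

We claim $\Sigma_i(N)\sim2(i+1)\sqrt N$. The upper bound follows from $\sum_{N'\le N}(N')^{-1/2}\le2\sqrt N$. For the lower bound let $0<\varepsilon<2$, $u=-(2-\varepsilon)$ and $\delta=(\Omega(u)-|u|)/4>0$. With probability tending to $1$ we have $\omega_\lambda(u)\ge|u|+2\delta$, and then the point $\sqrt N\,(\delta,\,2-\varepsilon+\delta)$ lies in a box of $\lambda$. As soon as $\delta\sqrt N\ge i+1$, this box lies in a column $\ge i$ of length at least $(2-\varepsilon)\sqrt N$, and columns $0,\dots,i$ are at least as long. Hence $\liminf\Sigma_i(N)/\sqrt N\ge(i+1)(2-\varepsilon)$.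

Monotonicity lets us pass from sums to terms: $\varepsilon Nq_i(N)\ge\Sigma_i(\lfloor(1+\varepsilon)N\rfloor)-\Sigma_i(N)$, so
\[
\liminf_{N\to\infty}\sqrt N\,q_i(N)\ge2(i+1)\,\frac{\sqrt{1+\varepsilon}-1}{\varepsilon}.
\]
Letting $\varepsilon\to0$ and using $\sqrt N\,q_i(N)\le i+1$, we get $\sqrt N\,q_i(N)\to i+1$, and $p_i=q_i-q_{i-1}$ with $q_{-1}=0$.
\end{proof}

\subsection*{Asymptotic independence of the new boxes}
We need the columns $c(a,n)$ to be independent of each other and of the \emph{final} shape. This suggests reading the chain of shapes backward, removing boxes. The backward transition probability is $f^{\nu-e_i}/f^\nu$; its second moment is controlled by (F1), and by Lemma~\ref{lem:rate} the first moment nearly saturates this bound, so the ratio is nearly deterministic.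

\begin{lemma}\label{lem:decouple}
Let $t,S>0$, $K\in\mathbb{N}$, $n=n_m$ with $n_mt^2/m^2\to1$, and $0\le a_1\le a_2\le Sm$. Let $D=(c(a,n)\wedge K)_{a_1\le a<a_2}$, and let $\bar D=(\bar D_a)_{a_1\le a<a_2}$ be i.i.d., taking each value $i<K$ with probability $t/m$ and the value $K$ otherwise. Then $\mathcal{L}(D,\lambda(a_2,n))\approx\mathcal{L}(\bar D)\otimes\mathrm{Pl}_{a_2+n}$.
\end{lemma}

\begin{proof}
Let $m\ge Kt$. Dividing the formula of Lemma~\ref{lem:chain} for the chain from $a$ to $a_2$ by the one for the chain from $a+1$ to $a_2$, we see that conditionally on $\lambda(a+1,n),\dots,\lambda(a_2,n)$ the event $c(a,n)=i$ has probability $r_i(\lambda(a+1,n))$, where $r_i(\nu)=f^{\nu-e_i}/f^\nu$. Construct a coupling as follows. Sample $\nu_{a_2}\sim\mathrm{Pl}_{a_2+n}$. For $a=a_2-1,\dots,a_1$, given everything sampled so far, sample $c_a$ with law $(r_i(\nu_{a+1}))_{i\ge0}$ and $\bar D_a$ with its prescribed law, with $c_a\wedge K$ and $\bar D_a$ optimally coupled, and put $\nu_a=\nu_{a+1}-e_{c_a}$. Then $(\nu_a)$ has the law of $(\lambda(a,n))$, the sequence $\bar D$ is i.i.d.\ and independent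 of $\nu_{a_2}$, and the conditional probability that $c_a\wedge K\ne\bar D_a$ is at most $\sum_{i<K}|r_i(\nu_{a+1})-t/m|$. So the distance in the lemma is at most
\[
\sum_{a_1\le a<a_2}\ \sum_{i<K}\mathbb{E}\,\bigl|r_i(\lambda(a+1,n))-t/m\bigr|.
\]
Let $N=a+1+n$ and $Z=\sqrt N\,r_i(\lambda(a+1,n))$. Since $\lambda(a+1,n)\sim\mathrm{Pl}_N$,
\[
\mathbb{E}Z=\sqrt N\sum_{\nu\vdash N}\frac{f^\nu f^{\nu-e_i}}{N!}=\sqrt N\,p_i(N),\qquad \mathbb{E}Z^2\le N\sum_{\lambda\vdash N-1}\frac{(f^{\lambda})^2}{N!}=1.
\]
Thus $\mathbb{E}(Z-1)^2\le2-2\sqrt N\,p_i(N)\to0$ by Lemma~\ref{lem:rate}. Each summand is at most $N^{-1/2}\mathbb{E}|Z-1|+|N^{-1/2}-t/m|$, and $Nt^2/m^2\to1$ uniformly in $a\le Sm$. So the summands are $o(1/m)$ uniformly, and there are at most $SmK$ of them.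
\end{proof}

\begin{remark}
Lemma~\ref{lem:decouple}, with truncation level $K+1$, gives a second bound for the event of Lemma~\ref{lem:sep}: $\limsup_m\mathbb{P}(\mathcal{E}_m)\le M\cdot\frac12(S/M)^2(K+1)^2t^2$. In the proof of Theorem~\ref{thm:four} this is $8/M$, so any $M>16e^2+1$ works. The route through Lemma~\ref{lem:large} avoids the limit shape theorem.
\end{remark}

\subsection*{The past, the present shape and the future}
The recording tableau $Q(a,n)$ encodes the past of the path, and the shape screens it off from the future.

\begin{lemma}\label{lem:markov}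
\begin{itemize}
\item[(i)] If $a'\le a$ and $n'\le n$, then $X(a',n')$ is a function of $Q(a,n)$.
\item[(ii)] Given $\lambda(a,n)$, the tableau $Q(a,n)$ is conditionally independent of $(\lambda(a'',n))_{a''\ge a}$, and conditionally independent of $(\lambda(a,n''))_{n''\ge n}$.
\item[(iii)] There is a deterministic function $\Psi$ of an integer and a finite chain of diagrams such that $X(a,n_2)=\Psi\bigl(X(a,n_1);(\lambda(a,n))_{n_1\le n\le n_2}\bigr)$ for all $a$ and all $n_1\le n_2$.
\end{itemize}
\end{lemma}

\begin{proof}
(i) Let $\sigma$ be the inverse of $w(a,n)$, so $P(\sigma)=Q(a,n)$ by (F3), and let $I=\{-a',\dots,-1,1,\dots,n'\}$, an interval of letters of $\sigma$. Then $\sigma|_I$ is the inverse of $w(a',n')$, and $R=P(\sigma|_I)$ is determined by $Q(a,n)$ by (F4). The inverse of $w^\infty(a',n')$ is $\sigma|_I$ followed by the letter $0$, the position of the largest value $\infty$. By (F3), the box added to $\lambda(a',n')$ by $\infty$ is the box created by row-inserting $0$ into $R$, and $X(a',n')$ is its column.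

(ii) The relative order of the letters of $w(a,n)$ is a uniform permutation independent of the set of letters. By (F1), given $Q(a,n)$ the relative order of the entries of $T(a,n)$ is a uniform standard tableau of shape $\lambda(a,n)$. So the conditional law of $T(a,n)$ given $Q(a,n)$ depends only on $\lambda(a,n)$. The shapes in question are obtained from $T(a,n)$ by column or row insertion of further letters, which are independent of $w(a,n)$.

(iii) At stage $n$ the marker occupies the box on top of column $X(a,n)$ of $\lambda(a,n)$; let $y$ be its row. As in the proof of Lemma~\ref{lem:jump}, with rows in place of columns, the row insertion of $\xi_{n+1}$ moves $\infty$ if and only if the insertion into $T(a,n)$ stops in row $y$, that is, the box $\lambda(a,n+1)/\lambda(a,n)$ is the box of $\infty$. In that case $\infty$ is appended to row $y+1$, and $X(a,n+1)$ is the length of that row. This rule uses only $X(a,n)$, $\lambda(a,n)$ and $\lambda(a,n+1)$; iterate it. If no box can be added to column $k$ of the first diagram of the chain, put $\Psi(k;\cdot)=0$.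
\end{proof}

In the next two lemmas $H=H_m$ is a random vector in $\mathbb{N}_0^d$ with $d$ fixed, $k(h)$ is the last coordinate of $h\in\mathbb{N}_0^d$, and $\pi$ is a probability measure on $\mathbb{N}_0^d$ independent of $m$. We write $\mathrm{Poi}(\theta)$ and $\mathrm{Bin}(k,r)$ for Poisson and binomial laws, and $k+\mathrm{Poi}(\theta)$ for the shifted law.

\subsection*{Moving right}
\begin{lemma}\label{lem:right}
Let $0\le s\le s'$, $t>0$, $a_1=\lfloor ms\rfloor$, $a_2=\lfloor ms'\rfloor$, $n=n_m$ with $n_mt^2/m^2\to1$. Let $H$ be a function of $Q(a_1,n)$ with $k(H)=X(a_1,n)$ and $\mathcal{L}(H,\lambda(a_1,n))\approx\pi\otimes\mathrm{Pl}_{a_1+n}$. Then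
\[
\mathcal{L}\bigl(H,X(a_2,n),\lambda(a_2,n)\bigr)\approx\sum_h\pi(h)\,\delta_h\otimes\bigl(k(h)+\mathrm{Poi}((s'-s)t)\bigr)\otimes\mathrm{Pl}_{a_2+n}.
\]
\end{lemma}

\begin{proof}
By (T2) it suffices to prove this with the middle coordinate truncated at $K$. The pair $(D,\lambda(a_2,n))$ of Lemma~\ref{lem:decouple} is a function of the chain $(\lambda(a,n))_{a_1\le a\le a_2}$. By Lemma~\ref{lem:markov}(ii), (T1) and Lemma~\ref{lem:decouple},
\[
\mathcal{L}(H,D,\lambda(a_2,n))\approx\pi\otimes\mathcal{L}(D,\lambda(a_2,n))\approx\pi\otimes\mathcal{L}(\bar D)\otimes\mathrm{Pl}_{a_2+n}.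
\]
By Lemma~\ref{lem:jump}, $X(a_2,n)\wedge K=\Phi(k(H);D)$, where $\Phi(k;D)$ is computed by starting from $k\wedge K$, reading $D$ in increasing order of $a$, and jumping from a state $x<K$ to $x+1$ exactly when the current entry equals $x$. When $\bar D$ is read instead, every step from a state $<K$ is a jump with probability $t/m$, independently of the previous steps, so $\Phi(k;\bar D)$ has the law of $(k+B)\wedge K$ with $B\sim\mathrm{Bin}(a_2-a_1,t/m)$. Finally $\mathrm{Bin}(a_2-a_1,t/m)\approx\mathrm{Poi}((s'-s)t)$, which gives a bound uniform in $k$.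
\end{proof}

Starting from $a_1=0$ with $H=X(0,n)=0$, we obtain the one-point law jointly with the shape: for all $z,t>0$ and every sequence $n_m$ with $n_mt^2/m^2\to1$,
\begin{equation}\label{eq:one}
\mathcal{L}\bigl(X(\lfloor mz\rfloor,n_m),\lambda(\lfloor mz\rfloor,n_m)\bigr)\approx\mathrm{Poi}(zt)\otimes\mathrm{Pl}_{\lfloor mz\rfloor+n_m}.
\end{equation}

\subsection*{Moving down}
A downward move consists of order $m^2$ row insertions during which the marker climbs and drifts left. We avoid analyzing this motion. The point is that the law of the move, given the starting column $k$, depends on $a$ and $n$ only through $a+n$. We can therefore test it on every abscissa $z>0$, where \eqref{eq:one} tells us the law before and after the move. This determines the Poisson mixtures of the transition laws for all means, and a mixture known for all means determines its components. It is here that the freedom in the choice of $n_m$ in \eqref{eq:one} is used.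

\begin{lemma}\label{lem:down}
Let $s>0$, $t_1>t_2>0$, $r=t_2/t_1$, $a=\lfloor ms\rfloor$, $n_i=\lfloor m^2/t_i^2\rfloor$, $N_i=a+n_i$. Let $H$ be a function of $Q(a,n_1)$ with $k(H)=X(a,n_1)$ and $\mathcal{L}(H,\lambda(a,n_1))\approx\pi\otimes\mathrm{Pl}_{N_1}$. Then
\[
\mathcal{L}\bigl(H,X(a,n_2),\lambda(a,n_2)\bigr)\approx\sum_h\pi(h)\,\delta_h\otimes\mathrm{Bin}(k(h),r)\otimes\mathrm{Pl}_{N_2}.
\]
\end{lemma}

\begin{proof}
Let $\Gamma=(\lambda(a,n))_{n_1\le n\le n_2}$; by Lemma~\ref{lem:chain} its law depends only on $N_1,N_2$. Let $\theta_k=\theta_{k,m}$ be the law of the pair formed by $\Psi(k;\Gamma)$ and the last diagram of $\Gamma$. By Lemma~\ref{lem:markov}(ii) and (T1), $\mathcal{L}(H,\Gamma)\approx\pi\otimes\mathcal{L}(\Gamma)$, and by Lemma~\ref{lem:markov}(iii),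
\begin{equation}\label{eq:theta}
\mathcal{L}\bigl(H,X(a,n_2),\lambda(a,n_2)\bigr)\approx\sum_h\pi(h)\,\delta_h\otimes\theta_{k(h)}.
\end{equation}
By dominated convergence with respect to $\pi$, it suffices to show for each fixed $k$ that
\begin{equation}\label{eq:bin}
\theta_k\approx\mathrm{Bin}(k,r)\otimes\mathrm{Pl}_{N_2}.
\end{equation}

Let $z>0$, $a'=\lfloor mz\rfloor$ and $n'_i=N_i-a'$, so that $n'_it_i^2/m^2\to1$ and $a'+n'_i=N_i$. The argument for \eqref{eq:theta} applies to the move from $(a',n'_1)$ to $(a',n'_2)$ with $H=X(a',n'_1)$, a function of $Q(a',n'_1)$ by Lemma~\ref{lem:markov}(i), with $\pi=\mathrm{Poi}(zt_1)$ by \eqref{eq:one}, and with the same $\theta_k$. It gives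
\[
\mathcal{L}\bigl(X(a',n'_2),\lambda(a',n'_2)\bigr)\approx\sum_k\mathrm{Poi}(zt_1)(k)\,\theta_k.
\]
By \eqref{eq:one} at $(a',n'_2)$ the left side is also $\approx\mathrm{Poi}(zt_2)\otimes\mathrm{Pl}_{N_2}$, and $\mathrm{Poi}(zt_2)=\sum_k\mathrm{Poi}(zt_1)(k)\,\mathrm{Bin}(k,r)$ by thinning. Let $g_m$ be any functions with $|g_m|\le1$ and put $u_k(m)=\int g_m\,d\bigl(\theta_k-\mathrm{Bin}(k,r)\otimes\mathrm{Pl}_{N_2}\bigr)\in[-2,2]$. The entire functions
\[
G_m(\zeta)=\sum_{k\ge0}\frac{(t_1\zeta)^k}{k!}\,u_k(m)
\]
satisfy $|G_m(\zeta)|\le2e^{t_1|\zeta|}$, and we have just shown $e^{-zt_1}G_m(z)\to0$ for every $z>0$. Vitali's theorem states that a locally uniformly bounded sequence of holomorphic functions on $\mathbb{C}$ that converges on a set with an accumulation point converges locally uniformly. Applied along any sequence $m\to\infty$, it yields an entire limit that vanishes on $(0,\infty)$, hence everywhere. By Cauchy's formula the Taylor coefficients converge to $0$, so $u_k(m)\to0$ for each $k$. Choosing $g_m$ to attain the total variation distance in \eqref{eq:bin} for a given $k$ proves \eqref{eq:bin}.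
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:anti}]
Consider the path
\[
(0,t_1)\to(s_1,t_1)\to(s_2,t_1)\to(s_2,t_2)\to(s_3,t_2)\to\cdots\to(s_k,t_{k-1})\to(s_k,t_k),
\]
omitting moves of length zero. At a path point $(s,t)$ put $a=\lfloor ms\rfloor$, $n=\lfloor m^2/t^2\rfloor$, let $H$ be the vector of the values of $x_m$ at the path points up to and including $(s,t)$, and let $H^{\mathcal{N}}$ be the same vector for $\mathcal{N}$. We prove by induction along the path that
\begin{equation}\label{eq:ind}
\mathcal{L}(H,\lambda(a,n))\approx\mathcal{L}(H^{\mathcal{N}})\otimes\mathrm{Pl}_{a+n}.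
\end{equation}
At the end of the path, \eqref{eq:ind} contains the theorem. At the start $H=H^{\mathcal{N}}=0$. The antichain hypothesis enters now: both $a$ and $n$ are nondecreasing along the path, so $H$ is a function of $Q(a,n)$ by Lemma~\ref{lem:markov}(i), and Lemmas \ref{lem:right} and \ref{lem:down} apply with $\pi=\mathcal{L}(H^{\mathcal{N}})$. It remains to check that $\mathcal{N}$ has the same transitions. All earlier path points $(\bar s,\bar t)$ have $\bar s\le s$ and $\bar t\ge t$. A move from $(s,t)$ to $(s',t)$ adds the number of points in $(s,s']\times[0,t]$, which has law $\mathrm{Poi}((s'-s)t)$ and is independent of $H^{\mathcal{N}}$, the latter depending only on the points with abscissa $\le s$. For a move from $(s,t)$ to $(s,t')$, note that $H^{\mathcal{N}}$ is determined by the points outside $[0,s]\times[0,t]$ and the abscissae of the points inside, since $\bar t\ge t$. Given these data, the ordinates of the points inside are i.i.d.\ uniform on $[0,t]$, so $\mathcal{N}_{s,t'}$ has conditional law $\mathrm{Bin}(\mathcal{N}_{s,t},t'/t)$.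
\end{proof}

For strictly comparable points any path must increase $a$ while decreasing $n$ at some stage, and the past is no longer a function of $Q(a,n)$. Theorem~\ref{thm:two} shows that the conclusion fails too.

\section{Level lines and failure for two points}\label{sec:two}

\subsection*{Subsequential limits}
Let $I=\mathbb{Q}\cap[0,\infty)$ and let $J\subset(0,\infty)$ be countable and dense. By Theorem~\ref{thm:anti} with $k=1$, and $x_m(0,t)=0$, the laws of $x_m(s,t)$ are tight for each $(s,t)$. By a diagonal argument every sequence $m\to\infty$ has a subsequence along which all finite-dimensional laws of $x_m$ on $I\times J$ converge, and the limits are the finite-dimensional laws of an $\mathbb{N}_0$-valued field $Y=(Y(s,t))_{(s,t)\in I\times J}$. We call $Y$ a \emph{subsequential limit}. Since the values are integers, the probability of every event depending on finitely many values of $x_m$ converges along the subsequence to the probability of the same event for $Y$. For $i\ge1$ and $t\in J$ define the \emph{level lines}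
\[
L_i(t)=\inf\{s\in I:Y(s,t)\ge i\},
\]
and define $L^{\mathcal{N}}_i(t)$ in the same way from $\mathcal{N}$; it is the $i$-th smallest abscissa among the points of $\mathcal{N}$ of height $\le t$. We use the following properties.
\begin{itemize}
\item[(Y1)] Almost surely $Y(0,\cdot)=0$ and $Y$ is nondecreasing in $s$ and in $t$ (Lemmas \ref{lem:jump} and \ref{lem:mono}(ii)). Hence $L_i(t')\ge L_i(t)$ for $t'<t$.
\item[(Y2)] On every antichain in $I\times J$, $Y$ has the law of $\mathcal{N}$ (Theorem~\ref{thm:anti}; points with $s=0$ carry the value $0$).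
\item[(Y3)] For fixed $t$, $Y(\cdot,t)$ has the law of $\mathcal{N}_{\cdot,t}$ on $I$, by (Y2). So almost surely $0<L_1(t)<L_2(t)<\dots<\infty$, no $L_i(t)$ is rational, and, by monotonicity, $\{L_i(t)>s\}=\{Y(s,t)<i\}$ for $s\in I$.
\end{itemize}

\begin{proposition}\label{prop:levels}
Let $Y$ be any subsequential limit. For $t'<t$ in $J$ and $i\ne j$, almost surely $L_i(t)\ne L_j(t')$. In contrast, $\mathbb{P}\bigl(L_2^{\mathcal{N}}(t)=L_1^{\mathcal{N}}(t')\bigr)>0$.
\end{proposition}

\begin{proof}
Let $S>0$ be rational, $M\ge1$, $g_l=lS/M$, $K=\max(i,j)-1$. If $L_i(t)=L_j(t')<S$, then by (Y3) almost surely the common value lies in an open cell $(g_{l-1},g_l)$, and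
\[
Y(g_{l-1},t)<i\le Y(g_l,t),\qquad Y(g_{l-1},t')<j\le Y(g_l,t').
\]
By Lemma~\ref{lem:sep}(ii), with $n_1=\lfloor m^2/t^2\rfloor\le n_2=\lfloor m^2/t'^2\rfloor$, the same event for $x_m$ implies $\mathcal{E}_m(K,S,t,M)$. Hence $\mathbb{P}(L_i(t)=L_j(t')<S)\le\limsup_m\mathbb{P}(\mathcal{E}_m)$, which tends to $0$ as $M\to\infty$ by Lemma~\ref{lem:sep}(i). Let $S\to\infty$. For $\mathcal{N}$, the points of height $\le t$, ordered by abscissa, have i.i.d.\ heights uniform on $[0,t]$. With probability $(1-\frac{t'}t)\frac{t'}t$ the first height is in $(t',t]$ and the second in $[0,t']$, and then $L^{\mathcal{N}}_2(t)=L^{\mathcal{N}}_1(t')$.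
\end{proof}

In $\mathcal{N}$ a single point shifts all later level lines at once, so lines of different index share abscissae. In a limit of the tableau model they never do, although all antichain marginals are those of $\mathcal{N}$.

\subsection*{Detecting the obstruction with two points}
The event $L_2(t)=L_1(t')$ is seen by four points, not by two. What strictly comparable pairs do see is the event $L_1(t')<L_2(t)$. If their laws were Poissonian, the first level line, as $t$ decreases, could leave its place only by jumping to the second level line or beyond (Step 1). Such a jump occurs with positive probability (Step 2). But between two close heights a jump well beyond the second line requires $Y$ to drop by two at once, which is too unlikely by (Y2), and a jump to the immediate vicinity of the second line is excluded by separation (Step 3).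

\begin{proof}[Proof of Theorem~\ref{thm:two}]
Decreasing $S$, we may assume that it is rational. Suppose that for all $0<s'<s\le S$ and $t_-\le t'<t\le t_+$ the pair converges as conjectured. Choose $J$ containing $t_-$ and $t_+$, and let $Y$ be a subsequential limit. Then, in addition to (Y1)--(Y3), the pair $(Y(s',t'),Y(s,t))$ has the law of $(\mathcal{N}_{s',t'},\mathcal{N}_{s,t})$ for all such points in $I\times J$, and trivially also for $s'=0$.

\medskip
\emph{Step 1. Let $t'<t$ in $J\cap[t_-,t_+]$, $\alpha=L_1(t)$, $\beta=L_2(t)$, $\gamma=L_1(t')$. Almost surely, if $\gamma<S$, then $\gamma=\alpha$ or $\gamma\ge\beta$.}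

Let $\alpha^{\mathcal{N}},\beta^{\mathcal{N}},\gamma^{\mathcal{N}}$ be the analogues for $\mathcal{N}$. First, $(\alpha,\gamma)$ has the law of $(\alpha^{\mathcal{N}},\gamma^{\mathcal{N}})$, without using the assumption. It suffices to compare $\mathbb{P}(\alpha>u,\gamma>v)$ for $u,v\in I$. For $u\le v$ this is $\mathbb{P}(Y(u,t)=0,Y(v,t')=0)$, an antichain probability. For $u>v$ it equals $\mathbb{P}(\alpha>u)$, because $\gamma\ge\alpha$, and likewise for $\mathcal{N}$. In particular $\mathbb{P}(\gamma=\alpha<S)=\mathbb{P}(\gamma^{\mathcal{N}}=\alpha^{\mathcal{N}}<S)$.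

Next, for $u<v\le S$ in $I$ let $F_{u,v}=\{\gamma\le u,\ \beta>v\}$, which almost surely equals $\{Y(u,t')\ge1,\ Y(v,t)\le1\}$. By the assumption, $\mathbb{P}(F_{u,v})$ equals its analogue for $\mathcal{N}$. This countable family is closed under intersection, $F_{u,v}\cap F_{u',v'}=F_{u\wedge u',v\vee v'}$, and its union is $\{\gamma<\beta,\ \gamma<S\}$, since two rationals $u<v$ can be placed between $\gamma$ and $\beta\wedge S$ exactly when $\gamma<\beta\wedge S$. Inclusion--exclusion for finite unions and continuity from below give $\mathbb{P}(\gamma<\beta,\gamma<S)=\mathbb{P}(\gamma^{\mathcal{N}}<\beta^{\mathcal{N}},\gamma^{\mathcal{N}}<S)$. Now $\gamma^{\mathcal{N}}$ is the abscissa of one of the points of height $\le t$, so $\gamma^{\mathcal{N}}<\beta^{\mathcal{N}}$ if and only if $\gamma^{\mathcal{N}}=\alpha^{\mathcal{N}}$, almost surely. Combining the identities, $\mathbb{P}(\gamma<\beta,\gamma<S)=\mathbb{P}(\gamma=\alpha<S)$. As $\alpha<\beta$ almost surely, the second event is contained in the first, so they coincide up to a null set.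

\medskip
\emph{Step 2: the first level line jumps.} Let
\[
A=\{Y(S/2,t_+)\ge1,\ Y(S/2,t_-)=0,\ Y(S,t_-)\ge1\}.
\]
The three points form an antichain, so by (Y2)
\[
\mathbb{P}(A)=\kappa:=\bigl(1-e^{-S(t_+-t_-)/2}\bigr)\,e^{-St_-/2}\,\bigl(1-e^{-St_-/2}\bigr)>0.
\]
Let $t_+=\tau_0>\tau_1>\dots>\tau_r=t_-$ be any partition with points in $J$. On $A$, almost surely $L_1(\tau_0)<S/2<L_1(\tau_r)<S$. The sequence $L_1(\tau_q)$ is nondecreasing in $q$, so $L_1(\tau_q)<L_1(\tau_{q+1})<S$ for some $q$, and Step 1 gives
\begin{equation}\label{eq:jumpover}
L_2(\tau_q)\le L_1(\tau_{q+1})<S\qquad\text{for some }0\le q<r.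
\end{equation}
Thus \eqref{eq:jumpover} has probability at least $\kappa$ for every partition.

\medskip
\emph{Step 3: such jumps are unlikely.} Let $M\ge1$ and $g_l=lS/M\in I$. The numbers in \eqref{eq:jumpover} are almost surely irrational, so either a grid point separates them or they lie in the same open cell.

\emph{Far case:} $L_2(\tau_q)<g_l<L_1(\tau_{q+1})$ for some $q$ and some $1\le l<M$. Then $Y(g_l,\tau_q)\ge2$ and $Y(g_l,\tau_{q+1})=0$. The two points have the same abscissa, so (Y2) applies: for $\mathcal{N}$ the event forces two points in $[0,g_l]\times(\tau_{q+1},\tau_q]$. A variable $Z\sim\mathrm{Poi}(\theta)$ satisfies $\mathbb{P}(Z\ge2)\le\mathbb{E}\binom Z2=\theta^2/2$. Summing over $l$ and $q$, the far case has probability at most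
\[
\tfrac12MS^2\sum_q(\tau_q-\tau_{q+1})^2\le\tfrac12MS^2(t_+-t_-)\max_q(\tau_q-\tau_{q+1}).
\]

\emph{Near case:} $L_2(\tau_q),L_1(\tau_{q+1})\in(g_{l-1},g_l)$ for some $q,l$. Then
\[
Y(g_{l-1},\tau_q)<2\le Y(g_l,\tau_q),\qquad Y(g_{l-1},\tau_{q+1})<1\le Y(g_l,\tau_{q+1}).
\]
All the numbers $\lfloor m^2/\tau_q^2\rfloor$ are at least $\lfloor m^2/t_+^2\rfloor$. By Lemma~\ref{lem:sep}(ii), the same event for $x_m$, for any $q$ and $l$, implies the single event $\mathcal{E}_m(1,S,t_+,M)$. So the near case has probability at most $\limsup_m\mathbb{P}(\mathcal{E}_m(1,S,t_+,M))$, a bound that does not depend on the partition.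

Choose $M$ so large that the near bound is less than $\kappa/2$, by Lemma~\ref{lem:sep}(i). Then, using the density of $J$, choose the partition so fine that the far bound is less than $\kappa/2$. The probability of \eqref{eq:jumpover} is then less than $\kappa$, which contradicts Step 2.
\end{proof}

The order of the last two choices explains why Proposition~\ref{prop:levels} alone would not finish the proof: the partition is chosen after $M$ and has many levels, so the near case must be bounded uniformly over all pairs of consecutive levels.

\begin{thebibliography}{9}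
\bibitem{Fulton} Fulton, \emph{Young Tableaux}.
\bibitem{Knuth} Knuth, 1970.
\bibitem{LS} Logan and Shepp, 1977.
\bibitem{MMS} {\L}ukasz Ma\'slanka, Miko{\l}aj Marciniak, Piotr \'Sniady, ``Poisson limit of bumping routes in the Robinson-Schensted correspondence'', arXiv:2005.14397 (2020).
\bibitem{Schensted} Schensted, 1961.
\bibitem{VK} Vershik and Kerov, 1977.
\end{thebibliography}
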